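\title{Cyclicity of weighted bilateral shifts at the square-root threshold}


\begin{abstract}
Let $T$ be the weighted bilateral shift on $\ell_p(\mathbb Z)$, or on $c_0(\mathbb Z)$ when $p=\infty$, with weights $w_n=1$ for $n\le1$ and $w_n=1-n^{-\alpha}$ for $n\ge2$. We prove that for $\alpha=1/2$ the operator $T$ is cyclic for no $p\in(1,\infty]$. More generally, the order $\sqrt n$ of $\log(1/|w_1\cdots w_n|)$ separates two regimes. If the products $w_0w_{-1}\cdots w_{-m}$ are bounded away from zero and $|w_1\cdots w_n|\le Ce^{-\gamma\sqrt n}$, the shift is non-cyclic for every $p$. If these products are bounded and $\log^+(1/|w_1\cdots w_n|)=o(\sqrt n)$, it is cyclic for every $p>1$. The first proof extends a two-sided sequence to an almost holomorphic function in the disc and bounds this function from below on small circles. The second builds explicit vectors from the Cayley transform.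
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All vector spaces are complex. Let $T$ be a bounded linear operator on a Banach space $\mathcal B$. For $x\in\mathcal B$ we write $[x]$ for the closed linear span of $\{T^nx:n\ge0\}$, which is the smallest closed $T$-invariant subspace containing $x$. The vector $x$ is \emph{cyclic} if $[x]=\mathcal B$, and $T$ is \emph{cyclic} if it has a cyclic vector.

For $w\in\ell_\infty(\mathbb Z)$ and $1\le p\le\infty$, let $T_{w,p}$ be the operator on $\ell_p(\mathbb Z)$, or on $c_0(\mathbb Z)$ when $p=\infty$, given on the canonical basis by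
\[
T_{w,p}e_n=w_ne_{n-1}\qquad(n\in\mathbb Z).
\]
If $w_n\ne0$ for all $n$, then $T_{w,p}$ is a \emph{weighted bilateral shift}. It moves coordinates to the left, so $[e_0]$ contains no $e_n$ with $n>0$, and a cyclic vector must have nonzero coordinates arbitrarily far to the right. Since $T_{w,p}^ne_n=w_1\cdots w_n\,e_0$ and $T_{w,p}^{m+1}e_0=w_0w_{-1}\cdots w_{-m}\,e_{-m-1}$, the products $w_1\cdots w_n$ measure how much of a distant coordinate survives its trip to the origin, and the products $w_0\cdots w_{-m}$ measure what happens to it afterwards.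

A natural test family fixes the second products and lets the first decay at an adjustable rate: for $0<\alpha\le1$,
\begin{equation}\label{eq:family}
w_n=1\quad(n\le1),\qquad w_n=1-n^{-\alpha}\quad(n\ge2).
\end{equation}
Two facts are known for this family. The point spectrum of $T_{w,1}^*$ is the unit circle, so that $T_{w,1}$ is non-cyclic for every $\alpha$; and $T_{w,p}$ is cyclic for every $1<p\le\infty$ when $\alpha>1/2$. The question that we answer comes from \cite{Shkarin}: \emph{for $\alpha=1/2$, for which $p\in(1,\infty]$ is $T_{w,p}$ cyclic?}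

If $p<q$, the space of $T_{w,p}$ is densely included in the space of $T_{w,q}$, so a cyclic vector of $T_{w,p}$ is cyclic for $T_{w,q}$. The set in question is therefore empty or an interval containing $\infty$. Since $\alpha=1/2$ is an endpoint of the cyclic range, and since the exponent matters at $p=1$, one may expect a critical exponent to appear. None does: the set is empty. This follows from the first of our two theorems.

\begin{theorem}\label{thm:A}
Let $w\in\ell_\infty(\mathbb Z)$ with $w_n\ne0$ for all $n$, and suppose that for some $C,\gamma>0$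
\[
\inf_{m\ge0}|w_0w_{-1}\cdots w_{-m}|>0,\qquad |w_1w_2\cdots w_n|\le Ce^{-\gamma\sqrt n}\quad(n\ge1).
\]
Then $T_{w,p}$ is non-cyclic for every $1\le p\le\infty$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $w\in\ell_\infty(\mathbb Z)$ with $w_n\ne0$ for all $n$, and suppose that
\[
\sup_{m\ge0}|w_0w_{-1}\cdots w_{-m}|<\infty,\qquad \log^+\frac1{|w_1w_2\cdots w_n|}=o(\sqrt n).
\]
Then $T_{w,p}$ is cyclic for every $1<p\le\infty$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $1<p\le\infty$.
\begin{enumerate}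
\item[(i)] For the weights \eqref{eq:family}, $T_{w,p}$ is cyclic if and only if $\alpha>1/2$. In particular, for $\alpha=1/2$ the operator $T_{w,p}$ is cyclic for no $p\in(1,\infty]$.
\item[(ii)] Let $w\in\ell_\infty(\mathbb Z)$ with $w_n\ne0$ for all $n$. Suppose that $|w_0\cdots w_{-m}|$ is bounded above and bounded away from $0$, and that $L=\lim_{n\to\infty}n^{-1/2}\log(1/|w_1\cdots w_n|)$ exists in $[0,\infty]$. Then $T_{w,p}$ is cyclic if and only if $L=0$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) Here $w_0\cdots w_{-m}=1$. If $\alpha\le1/2$, then $1-k^{-\alpha}\le1-k^{-1/2}\le\exp(-k^{-1/2})$ and $\sum_{k=2}^nk^{-1/2}\ge\int_2^{n+1}t^{-1/2}\,dt\ge2\sqrt n-2\sqrt2$. Hence $w_1\cdots w_n\le e^{2\sqrt2}e^{-2\sqrt n}$, and Theorem~\ref{thm:A} applies. If $1/2<\alpha\le1$, use $-\log(1-x)\le x/(1-x)\le4x$ for $0\le x\le2^{-1/2}$. It gives $\log(1/(w_1\cdots w_n))\le4\int_1^nt^{-\alpha}\,dt$, which is $O(n^{1-\alpha})$ for $\alpha<1$ and $O(\log n)$ for $\alpha=1$. Both are $o(\sqrt n)$, and Theorem~\ref{thm:B} applies.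

(ii) If $L>0$, take $0<\gamma<L$. Then $|w_1\cdots w_n|\le e^{-\gamma\sqrt n}$ for large $n$, a constant $C$ absorbs the remaining $n$, and Theorem~\ref{thm:A} applies. If $L=0$, Theorem~\ref{thm:B} applies.
\end{proof}

\begin{remark}\label{rem:hyp}
The conditions on $w_0\cdots w_{-m}$ cannot be dropped. Multiplying an operator by a nonzero scalar does not change the subspaces $[x]$. The weight $w\equiv\frac12$ satisfies the second condition of Theorem~\ref{thm:A}, but $2T_{w,p}$ is the unweighted shift, which is cyclic for $p>1$ by Theorem~\ref{thm:B}. The weight equal to $2$ for $n\le0$ and to $1$ for $n\ge1$ satisfies the second condition of Theorem~\ref{thm:B}, but Theorem~\ref{thm:A} applies to $w/2$. Example~\ref{ex:p1} shows that Theorem~\ref{thm:B} fails for $p=1$.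
\end{remark}

Section~\ref{sec:model} turns the shift into multiplication by $z$ on a weighted space of Laurent series and isolates the one quantity that both proofs estimate. Section~\ref{sec:examples} treats three cases by hand and explains the scale $\sqrt n$. Sections~\ref{sec:A} and~\ref{sec:B} contain the proofs and are independent of each other.

\section{Multiplication by $z$ on weighted spaces}\label{sec:model}

We identify a sequence $a=(a_n)_{n\in\mathbb Z}$ with the formal Laurent series $\sum a_nz^n$, and we let $S$ be multiplication by $z$, that is, $(Sa)_n=a_{n-1}$. For a polynomial $q$ we write $qa$ for $q(S)a$, and $z^{-N}a$ denotes the shifted sequence $(a_{n+N})_n$. For a weight $\omega:\mathbb Z\to(0,\infty)$ let $X_p(\omega)$ be the space of all $a$ such that $(a_n\omega_n)$ lies in $\ell_p(\mathbb Z)$, or in $c_0(\mathbb Z)$ when $p=\infty$, with the norm of $(a_n\omega_n)$. Laurent polynomials are dense in $X_p(\omega)$. The unit disc and the unit circle are denoted by $\mathbb D$ and $\mathbb T$.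

Given $w$, define $W_n$ by $W_0=1$ and $W_n=w_nW_{n-1}$ for all $n\in\mathbb Z$. Thus $W_n=w_1\cdots w_n$ for $n\ge1$ and $W_{-m}=(w_0\cdots w_{-m+1})^{-1}$ for $m\ge1$. Put $Je_n=W_nz^{-n}$ and $\omega^w_n=1/|W_{-n}|$, so that
\[
\omega^w_m=|w_0\cdots w_{-m+1}|\quad(m\ge1),\qquad \omega^w_0=1,\qquad \omega^w_{-n}=\frac1{|w_1\cdots w_n|}\quad(n\ge1).
\]
Then $J$ is an isometry of $\ell_p(\mathbb Z)$ (or $c_0(\mathbb Z)$) onto $X_p(\omega^w)$, and
$JT_{w,p}e_n=w_nW_{n-1}z^{-n+1}=SJe_n$. So $T_{w,p}$ is cyclic if and only if $S$ is cyclic on $X_p(\omega^w)$. The next lemma lets us replace $\omega^w$ by a simpler weight.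

\begin{lemma}\label{lem:transfer}
Let $T$ and $T'$ be bounded operators on Banach spaces $\mathcal B$ and $\mathcal B'$, and let $I:\mathcal B\to\mathcal B'$ be bounded with dense range and $IT=T'I$. If $x$ is cyclic for $T$, then $Ix$ is cyclic for $T'$. In particular, if $r$ is a polynomial such that $r(T)$ has dense range and $x$ is cyclic for $T$, then $r(T)x$ is cyclic for $T$.
\end{lemma}

\begin{proof}
The span of the vectors $T'^nIx=IT^nx$ is the image under $I$ of a dense subspace of $\mathcal B$. It is dense in $I(\mathcal B)$ by continuity, hence dense in $\mathcal B'$.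
\end{proof}

Call $\omega$ \emph{normalized} if $\omega_n=1$ for $n\ge0$ and $1\le\omega_{-1}\le\omega_{-2}\le\cdots$. Then $\omega_{n+1}\le\omega_n$ for all $n$, so $\|S\|\le1$ on $X_p(\omega)$, and $\|qa\|\le\|q\|_{\ell_1}\|a\|$, where $\|q\|_{\ell_1}$ is the sum of the moduli of the coefficients of $q$.

\begin{lemma}\label{lem:dense}
Let $1<p\le\infty$ and let $\omega$ be normalized with $\log\omega_{-n}=o(n)$. Then $r(S)$ has dense range in $X_p(\omega)$ for every polynomial $r\ne0$.
\end{lemma}

\begin{proof}
A product of operators with dense range has dense range, so it is enough to treat $S-\mu$ with $\mu\in\mathbb C$. By the Hahn--Banach theorem, $S-\mu$ has dense range if and only if $\mu$ is not an eigenvalue of $S^*$. Under the pairing $\sum a_nb_n$, the dual space consists of the $b$ with $(b_n/\omega_n)\in\ell_{p'}$, where $1/p+1/p'=1$ and so $p'<\infty$, and $(S^*b)_n=b_{n+1}$. Suppose $S^*b=\mu b$ with $b\ne0$. Then $\mu\ne0$ and $b_n=\mu^nb_0$ with $b_0\ne0$. Summability of $|\mu|^{np'}$ over $n\ge0$ forces $|\mu|<1$,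 while $|\mu|^{-n}\le C\omega_{-n}=e^{o(n)}$ forces $|\mu|\ge1$.
\end{proof}

For $0<\gamma\le1$ let $Y=X_\infty(\omega)$ with the normalized weight $\omega_{-n}=e^{\gamma\sqrt n}$. Explicitly,
\[
\|a\|=\max\Big(\sup_{n\ge0}|a_n|,\ \sup_{n\ge1}e^{\gamma\sqrt n}|a_{-n}|\Big).
\]
The two theorems reduce to the following statements.

\begin{theorem}\label{thm:Aprime}
For $0<\gamma\le1$, the operator $S$ is not cyclic on $Y$.
\end{theorem}

\begin{theorem}\label{thm:Bprime}
Let $1<p\le\infty$ and let $\omega$ be normalized with $\log\omega_{-n}=o(\sqrt n)$. Then $S$ is cyclic on $X_p(\omega)$.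
\end{theorem}

\begin{proof}[Theorem~\ref{thm:Aprime} implies Theorem~\ref{thm:A}]
Decreasing $\gamma$ preserves the hypothesis, so let $\gamma\le1$. The two conditions say that $\omega^w_m\ge c>0$ for $m\ge0$ and $\omega^w_{-n}\ge C^{-1}e^{\gamma\sqrt n}$ for $n\ge1$. Since $\ell_p\subset c_0$, the space $X_p(\omega^w)$ is continuously included in $Y$, with dense image. By Lemma~\ref{lem:transfer}, a cyclic vector in $X_p(\omega^w)$ would be cyclic in $Y$.
\end{proof}

\begin{proof}[Theorem~\ref{thm:Bprime} implies Theorem~\ref{thm:B}]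
Let $\omega_m=1$ for $m\ge0$ and $\omega_{-n}=\max_{0\le k\le n}\omega^w_{-k}$. This weight is normalized because $\omega^w_0=1$. For each $s>0$ there is $c_s$ with $\log\omega^w_{-k}\le s\sqrt k+c_s$ for all $k\ge0$, so $\log\omega_{-n}\le s\sqrt n+c_s$, and $\log\omega_{-n}=o(\sqrt n)$. The first condition of Theorem~\ref{thm:B} gives $\omega^w\le C\omega$ on $\mathbb Z$. Thus $X_p(\omega)$ is continuously and densely included in $X_p(\omega^w)$, and Lemma~\ref{lem:transfer} applies.
\end{proof}

Both proofs estimate the same quantity. For $f$ in a space on which $S$ acts, let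
\begin{equation}\label{eq:d}
d(f)=\operatorname{dist}\big(f,[zf]\big)=\inf\{\|qf\|:q\text{ a polynomial},\ q(0)=1\}.
\end{equation}
If $S$ has dense range and $f$ is cyclic, then $zf$ is cyclic by Lemma~\ref{lem:transfer}, so $d(f)=0$. On the other hand $d(1)=1$ for a normalized weight, since the norm of $q$ is at least $|q(0)|$. The issue is whether the inequality $d>0$ is stable under perturbation of the vector $1$. In $Y$ it is stable, and this excludes cyclic vectors. Under the hypotheses of Theorem~\ref{thm:Bprime} it fails arbitrarily close to $1$, in a form strong enough to produce cyclic vectors.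

\section{Three model cases and the scale $\sqrt n$}\label{sec:examples}

The first two examples show the mechanism that keeps $d(f)$ positive: divide by $f$ on a circle around the origin and apply the maximum principle to $q$.

\begin{example}[the case $p=1$]\label{ex:p1}
Let $\omega\ge c>0$ on $\mathbb Z$, and let $S$ be bounded on $X_1(\omega)$. Then $S$ is not cyclic. Indeed, summing the series maps $X_1(\omega)$ boundedly into $C(\mathbb T)$, with dense range, so it is enough to show that multiplication by $z$ on $C(\mathbb T)$ has no cyclic vector $f$. If $f$ vanishes at a point, so does every element of $[f]$. If $f$ has no zero and $q(0)=1$, then $1\le\max_{\mathbb T}|q|\le\|qf\|_\infty/\min_{\mathbb T}|f|$, so $d(f)>0$. This covers the weights \eqref{eq:family} and the unweighted shift on $\ell_1(\mathbb Z)$.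
\end{example}

For $p>1$ the series $\sum_{n\ge0}a_nz^n$ need not converge on $\mathbb T$, and the circle has to be pushed inside the disc.

\begin{example}[exponential weights]\label{ex:annulus}
Let $\omega_{-n}=e^{\gamma n}$, $\omega_n=1$ for $n\ge0$, and $r=e^{-\gamma/2}$. Each $a\in X_\infty(\omega)$ defines a holomorphic function $F_a(z)=\sum a_nz^n$ in the annulus $e^{-\gamma}<|z|<1$, with $F_{qa}=qF_a$ and $|F_a|\le C\|a\|$ on $|z|=r$, where $C=2/(1-r)$. If $\|f-1\|\le1/(2C)$, then $|F_f|\ge\frac12$ on this circle, and $|q(0)|\le\max_{|z|=r}|q|\le2C\|qf\|$.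
\end{example}

The opposite mechanism needs a function $m$ with $m(0)=1$ that is small on $\mathbb T$ and can still be approximated by polynomials after multiplication by $f$. It comes from the Cayley transform
\[
u=u(z)=\frac{1+z}{1-z},
\]
which maps $\mathbb D$ conformally onto the half-plane $\operatorname{Re}u>0$. We record that $u(0)=1$,
\begin{equation}\label{eq:u}
z=\frac{u-1}{u+1},\qquad 1+u=\frac2{1-z},\qquad u'(z)=\frac2{(1-z)^2},\qquad \operatorname{Re}u=\frac{1-|z|^2}{|1-z|^2},
\end{equation}
and that at $z=e^{i\vartheta}\ne1$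
\begin{equation}\label{eq:c}
u=ic,\qquad c=\cot\frac\vartheta2,\qquad \frac{dc}{d\vartheta}=-\frac{1+c^2}2=-\frac2{|1-z|^2}.
\end{equation}
For $0<\rho<1$ and $z\in\overline{\mathbb D}\setminus\{1\}$ we have $|1-z|\le|1-\rho z|+(1-\rho)\le2|1-\rho z|$, and therefore
\begin{equation}\label{eq:dilate}
|u(\rho z)|\le\frac4{|1-z|}=2|1+u(z)|,\qquad |u'(\rho z)|\le\frac8{|1-z|^2}=2|1+u(z)|^2 .
\end{equation}
For $A>0$ put
\[
m_A=e^{-A+Au},\qquad m_{A,\rho}(z)=m_A(\rho z).
\]
Then $m_A(0)=1$, while $|m_A|=e^{-A}$ on $\mathbb T\setminus\{1\}$. This does not contradict the maximum principle, since $m_A$ is unbounded near $1$. The dilate $m_{A,\rho}$ is holomorphic in $|z|<1/\rho$ with $m_{A,\rho}(0)=1$. By \eqref{eq:dilate} and the inequality $|u|\le|1+u|$, both $|m_{A,\rho}|$ and $|m_A|$ are at most $e^{2A|1+u|}$ on $\overline{\mathbb D}\setminus\{1\}$.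

\begin{example}[the unweighted shift on $\ell_2$]\label{ex:L2}
For $\omega\equiv1$ and $p=2$, $S$ is multiplication by $z$ on $L^2(\mathbb T)$. We claim that $f=e^{-c^2}$ is cyclic. The functions $|m_{A,\rho}f|$ are dominated by the bounded function $e^{2A(1+|c|)-c^2}$, so $\|m_{A,\rho}f\|_2\to\|m_Af\|_2=e^{-A}\|f\|_2$ as $\rho\to1$. Each $m_{A,\rho}$ is a uniform limit on $\mathbb T$ of its Taylor polynomials, which equal $1$ at the origin. Hence $d(f)\le e^{-A}\|f\|_2$ for all $A$, and $d(f)=0$. As $S$ is unitary, $z^{-1}f\in[f]$, so $[f]$ is invariant under $S^{-1}$ and contains $z^nf$ for all $n\in\mathbb Z$. If $g\perp[f]$, then all Fourier coefficients of $f\bar g\in L^1(\mathbb T)$ vanish, and $g=0$ because $f\ne0$ on $\mathbb T\setminus\{1\}$.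
\end{example}

We can now see why $\sqrt n$ separates the two mechanisms. Let $a\in Y$ and $|z|=1-\delta$ with $\delta$ small. The term $a_{-n}z^{-n}$ is at most $\|a\|\exp(n\log(1/|z|)-\gamma\sqrt n)$, and $\log(1/|z|)$ is close to $\delta$. The function $x\mapsto\delta x-\gamma\sqrt x$ decreases until $\sqrt x=\gamma/(2\delta)$, where it equals $-\gamma^2/(4\delta)$, and then tends to $+\infty$. The annulus of Example~\ref{ex:annulus} has collapsed, but a truncation of the series near its smallest term should give a function that is holomorphic up to an error $e^{-\theta/\delta}$, with $\theta$ a multiple of $\gamma^2$.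

This error must be compared with the size of $1/F_f$ for $f$ near $1$. Take $f=e^{-\eta u}$ with $\eta>0$. It is a bounded holomorphic function in $\mathbb D$, so its coefficients are square summable and $f\in Y$. Moreover $\|f-1\|\le\frac1{2\pi}\int_0^{2\pi}|e^{-i\eta c}-1|\,d\vartheta\to0$ as $\eta\to0$. On the disc $|z-(1-\delta)|\le\delta/2$, formula \eqref{eq:u} gives $\operatorname{Re}u\ge(\delta/2)/(3\delta/2)^2$, so $|f|\le e^{-2\eta/(9\delta)}$ there. Thus a vector near $1$ can be exponentially small in $1/\delta$ on a whole disc of radius $\delta/2$, and the best one can hope for is a lower bound $e^{-\lambda/\delta}$ with a small constant $\lambda$. For fixed $\gamma$ such a bound beats the error as soon as $\lambda<\theta$. If instead $\omega_{-n}\le C_se^{s\sqrt n}$ for every $s>0$, then $|z|^{-n}/\omega_{-n}\ge C_s^{-1}e^{-s^2/(4\delta)}$ for all $n$, no fixed $\theta$ is available, and the functions $m_A$ take over.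

\section{Non-cyclicity on $Y$}\label{sec:A}

Fix $0<\gamma\le1$. Theorem~\ref{thm:Aprime} follows from the analogue in $Y$ of the inequality in Example~\ref{ex:annulus}.

\begin{proposition}\label{prop:eval}
There are $\varepsilon_0\in(0,\frac12]$ and $C_0$, depending only on $\gamma$, such that $|q(0)|\le C_0\|qf\|$ for every polynomial $q$ and every $f\in Y$ with $\|f-1\|\le\varepsilon_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Suppose $x$ is cyclic. Choose a polynomial $r$ with $\|rx-1\|\le\varepsilon_0$. Then $r\ne0$, since $\|1\|=1$. By Lemmas~\ref{lem:dense} and~\ref{lem:transfer}, $f=rx$ is cyclic, and so $d(f)=0$. Proposition~\ref{prop:eval} gives $d(f)\ge1/C_0$, a contradiction.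
\end{proof}

The proof of the proposition follows Example~\ref{ex:annulus}, and each of the three ingredients of that example needs a substitute: the function $F_a$ (Lemma~\ref{lem:ext}), the identity $F_{qf}=qF_f$ (Lemma~\ref{lem:defect}) and the lower bound for $F_f$ (Lemma~\ref{lem:circle}).

We use two standard facts about $\bar\partial=\partial/\partial\bar z=\frac12(\partial_x+i\partial_y)$; area measure is $dA$. The \emph{Cauchy--Pompeiu formula} states that if $\varphi$ is $C^1$ near the disc $|\zeta|\le r$, then for $|z|<r$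
\[
\varphi(z)=\frac1{2\pi i}\int_{|\zeta|=r}\frac{\varphi(\zeta)}{\zeta-z}\,d\zeta-\frac1\pi\int_{|\zeta|<r}\frac{\bar\partial\varphi(\zeta)}{\zeta-z}\,dA(\zeta).
\]
The \emph{Cauchy transform} $H(z)=-\frac1\pi\int_{\mathbb D}\frac{\varphi(\zeta)}{\zeta-z}\,dA(\zeta)$ of a bounded measurable function $\varphi$ on $\mathbb D$ is continuous, and on any open set $U\subset\mathbb D$ where $\varphi$ is $C^\infty$ it is $C^\infty$ and satisfies $\bar\partial H=\varphi$. Also $|H|\le2\sup|\varphi|$, because
\begin{equation}\label{eq:area}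
\int_{\mathbb D}\frac{dA(\zeta)}{|\zeta-z|}\le\int_{|\zeta-z|<1}\frac{dA(\zeta)}{|\zeta-z|}=2\pi .
\end{equation}
Here the two discs have the same area, and the integrand exceeds $1$ inside the second disc and is at most $1$ outside it.

\subsection{An almost holomorphic extension}

For $a\in Y$ let $a_+(z)=\sum_{n\ge0}a_nz^n$, which is holomorphic in $\mathbb D$, and $a_-(z)=\sum_{n\ge1}a_{-n}z^{-n}$, which converges absolutely on $\mathbb T$. To continue $a_-$ into $\mathbb D$ we keep the $n$-th term only down to depth about $\gamma/\sqrt n$, where it is still small. Fix $\chi\in C^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi=1$ on $(-\infty,1]$, $\chi=0$ on $[2,\infty)$ and $|\chi'|\le2$. Put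
\[
t_n=\frac\gamma{8\sqrt n},\qquad\theta=\frac{\gamma^2}{24},\qquad
\widetilde a_-(z)=\sum_{n\ge1}a_{-n}\,\chi\Big(\frac{1-|z|}{t_n}\Big)z^{-n},\qquad F_a=a_++\widetilde a_- .
\]

\begin{lemma}\label{lem:ext}
The function $\widetilde a_-$ is continuous on $\overline{\mathbb D}$, $C^\infty$ in $\mathbb D$, zero for $|z|\le\frac34$, and equal to $a_-$ on $\mathbb T$. There is $C_1\ge1$, depending only on $\gamma$, such that for $z\in\mathbb D$
\[
|F_a(z)|\le\frac{C_1\|a\|}{1-|z|},\qquad|\bar\partial F_a(z)|\le C_1\|a\|\,e^{-\theta/(1-|z|)} .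
\]
\end{lemma}

\begin{proof}
Where the $n$-th term is nonzero we have $1-|z|<2t_n\le\frac14$; this is the one use of $\gamma\le1$. There $-\log|z|\le(1-|z|)/|z|\le\frac43(1-|z|)\le\gamma/(3\sqrt n)$, so $|z|^{-n}\le e^{\gamma\sqrt n/3}$, and the term is at most $\|a\|e^{-2\gamma\sqrt n/3}$. The series thus converges uniformly on $\overline{\mathbb D}$, and $|\widetilde a_-|\le C\|a\|$. On a compact subset of $\mathbb D$ only finitely many terms are nonzero, since $t_n\to0$, so $\widetilde a_-$ is smooth. With $|a_+(z)|\le\|a\|/(1-|z|)$ we obtain the first bound.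

For the second, $\bar\partial a_+=0$, and $\bar\partial$ acts only on the cutoff. Since $|\bar\partial|z||=\frac12$, the $n$-th term of $\bar\partial\widetilde a_-$ is at most $\|a\|e^{-2\gamma\sqrt n/3}/t_n$. It vanishes unless $1-|z|\ge t_n$, that is, unless $\sqrt n\ge\gamma/(8(1-|z|))$, and in that case $e^{-\gamma\sqrt n/3}\le e^{-\theta/(1-|z|)}$. The remaining series $\sum_ne^{-\gamma\sqrt n/3}/t_n$ converges.
\end{proof}

The map $a\mapsto F_a$ is linear and $F_1=1$. Applying the lemma to $f-1$ gives
\begin{equation}\label{eq:near1}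
|F_f(z)-1|\le\frac{C_1\|f-1\|}{1-|z|},\qquad|\bar\partial F_f(z)|\le C_1\|f-1\|\,e^{-\theta/(1-|z|)} .
\end{equation}

\subsection{The defect of multiplicativity}

The cutoff depends on $n$, so $F_{qf}$ differs from $qF_f$. The difference has no singular part and vanishes on $\mathbb T$, so it is controlled by its $\bar\partial$-derivative.

\begin{lemma}\label{lem:defect}
Let $q$ be a polynomial, $f\in Y$, $g=qf$ and $\Delta=qF_f-F_g$. Then $\Delta$ extends continuously to $\overline{\mathbb D}$ with $\Delta=0$ on $\mathbb T$, and $\sup_{\mathbb D}|\Delta|\le2\sup_{\mathbb D}|\bar\partial\Delta|$.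
\end{lemma}

\begin{proof}
Let $k$ be the part of the series $qf_-$ with nonnegative powers; it is a polynomial. Then $g_+=qf_++k$ and $g_-=qf_--k$, so $\Delta=-k+q\widetilde f_--\widetilde g_-$. By Lemma~\ref{lem:ext} this function is continuous on $\overline{\mathbb D}$ and equals $-k+qf_--g_-=0$ on $\mathbb T$, and $\bar\partial\Delta=q\,\bar\partial F_f-\bar\partial F_g$ is bounded. In the Cauchy--Pompeiu formula the boundary integral tends to $0$ as $r\to1$. Hence $\Delta$ is the Cauchy transform of $\bar\partial\Delta$, and \eqref{eq:area} gives the bound.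
\end{proof}

To use this lemma we must bound $q\,\bar\partial F_f$ with no information on $q$ other than $\|qf\|$. The identity $q=(\Delta+F_g)/F_f$ bounds $q$ wherever $F_f$ is not too small. Near $\mathbb T$ the estimate \eqref{eq:near1} does not prevent $F_f$ from vanishing, so no pointwise lower bound is available. But $q$ is holomorphic, and a lower bound on one small circle around each point is enough.

\subsection{A lower bound on small circles}

Put $\lambda=\theta/60$.

\begin{lemma}\label{lem:circle}
There is $\varepsilon_1>0$, depending only on $\gamma$, with the following property. If $f\in Y$, $\|f-1\|\le\varepsilon_1$, $\frac34<|z_0|<1$ and $\delta=1-|z_0|$, then there is $t\in(\delta/4,\delta/2)$ such that $|F_f|\ge e^{-\lambda/\delta}$ on the circle $|z-z_0|=t$.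
\end{lemma}

The idea is as follows. If the conclusion fails, $\log|F_f|\le-\lambda/\delta$ on a set $E$ that meets every one of these circles. Such a set carries a probability measure whose Green potential is at most $5$ on $E$ and at least a multiple of $\delta$ near the origin. Adding $\lambda/(5\delta)$ times this potential to $\log|F_f|$ keeps the sum nonpositive on $E$ and raises it by a multiple of $\lambda$, independent of $\delta$, near the origin, where $F_f$ is almost $1$. A mean value inequality shows that this is too large. Two obstacles arise. The function $F_f$ is not holomorphic, which we repair on the set where $|F_f|$ dominates $|\bar\partial F_f|$. And $F_f$ is unbounded: on $|z|=\rho$ the estimate \eqref{eq:near1} gives only $\log|F_f|\le\log(1+C_1\|f-1\|/(1-\rho))$, which tends to infinity as $\rho\to1$. We average instead over a circle that touches $\mathbb T$ at a single point (Figure~\ref{fig:circle}).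

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw (0,0) circle (1);
\draw[dashed] (0.2,0) circle (0.8);
\fill[gray!40,even odd rule] (0.76,0) circle (0.12) (0.76,0) circle (0.06);
\fill (0,0) circle (0.013) node[below] {$0$};
\fill (0.2,0) circle (0.013) node[below] {$z_1$};
\fill (0.76,0) circle (0.013);
\draw[thin] (0.76,0) -- (0.6,0.2) node[above] {$z_0$};
\fill (1,0) circle (0.013) node[right] {$\xi$};
\end{tikzpicture}
\caption{The unit circle, a point $z_0$ at distance $\delta$ from it, and $\xi=z_0/|z_0|$. The set where $F_f$ is very small lies in the shaded annulus $\delta/4\le|z-z_0|\le\delta/2$. The mean value inequality is applied at $z_1=\tau\xi$, on circles that expand to the dashed circle of radius $1-\tau$, tangent to the unit circle at $\xi$. Not to scale.}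
\label{fig:circle}
\end{figure}

We recall that a continuous real function on a plane domain is \emph{subharmonic} if its value at each point is at most its mean over all sufficiently small circles centered there. The inequality then holds for every circle that bounds a closed disc in the domain. Harmonic functions are subharmonic, and so is the maximum of two subharmonic functions. The Green function of $\mathbb D$ is
\begin{equation}\label{eq:green}
G(z,\zeta)=\log\Big|\frac{1-\bar\zeta z}{z-\zeta}\Big|=\frac12\log\Big(1+\frac{(1-|z|^2)(1-|\zeta|^2)}{|z-\zeta|^2}\Big)=-\frac12\log\Big(1-\frac{(1-|z|^2)(1-|\zeta|^2)}{|1-\bar\zeta z|^2}\Big),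
\end{equation}
where both equalities come from $|1-\bar\zeta z|^2=|z-\zeta|^2+(1-|z|^2)(1-|\zeta|^2)$. It is positive, and harmonic in $z\in\mathbb D\setminus\{\zeta\}$.

\begin{proof}[Proof of Lemma~\ref{lem:circle}]
Let $0<\varepsilon\le1/(4C_1)$, $\|f-1\|\le\varepsilon$ and $F=F_f$, and suppose that the conclusion fails at $z_0$. We shall derive an inequality that is false for small $\varepsilon$.

\emph{Step 1: a measure on the set where $F$ is small.} The set
\[
E=\{\zeta:\ \delta/4\le|\zeta-z_0|\le\delta/2,\ |F(\zeta)|\le e^{-\lambda/\delta}\}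
\]
is compact in $\mathbb D$ and meets the circle $|\zeta-z_0|=t$ for every $t\in(\delta/4,\delta/2)$. Note that $\delta/2\le1-|\zeta|\le3\delta/2$ on $E$. For $k\ge1$ divide $[\delta/4,\delta/2]$ into $k$ equal intervals, choose for each midpoint $t$ a point of $E$ at distance $t$ from $z_0$, and let $\nu_k$ be the average of the $k$ point masses. The probability measures on the compact set $E$ are weak* sequentially compact; let $\nu$ be a limit of a subsequence. Passing to the limit in Riemann sums, we get
\begin{equation}\label{eq:push}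
\int\varphi(|\zeta-z_0|)\,d\nu(\zeta)=\frac4\delta\int_{\delta/4}^{\delta/2}\varphi(t)\,dt
\end{equation}
for continuous $\varphi$, hence for all Borel $\varphi\ge0$. On a disc of radius $r$ the distance to $z_0$ ranges over an interval of length at most $2r$, so such a disc has $\nu$-measure at most $8r/\delta$.

\emph{Step 2: the potential $G_\nu(z)=\int G(z,\zeta)\,d\nu(\zeta)$.} It is nonnegative, and harmonic in $\mathbb D\setminus E$. We need three more properties.

(a) \emph{$G_\nu$ is continuous on $\mathbb D$.} For each $M>0$ the function $\int\min(G,M)\,d\nu$ is continuous. If $G(z,\zeta)>x$, then $|z-\zeta|<2e^{-x}$, so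
$\int(G-M)^+d\nu=\int_M^\infty\nu\{\zeta:G(z,\zeta)>x\}\,dx\le16e^{-M}/\delta$, uniformly in $z$.

(b) \emph{$G_\nu(z)\le5$ if $|z-z_0|\le\frac34\delta$.} For $\zeta\in E$ we have $|1-\bar\zeta z|\le(1-|\zeta|^2)+|z-\zeta|\le3\delta+\frac54\delta<5\delta$, and $|z-\zeta|\ge\big||z-z_0|-|\zeta-z_0|\big|$. By \eqref{eq:push}, with $y=|z-z_0|$,
\[
G_\nu(z)\le\frac4\delta\int_{\delta/4}^{\delta/2}\log\frac{5\delta}{|y-t|}\,dt\le\frac8\delta\int_0^{\delta/8}\log\frac{5\delta}x\,dx=\log40+1<5,
\]
since the integrand decreases with $|y-t|$, so that the integral is largest when $y$ is the midpoint of the interval.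

(c) \emph{$G_\nu(z)\le150\,\delta/(1-|z|)$ on $\mathbb D$.} If $|z-z_0|\le\frac34\delta$, then $1-|z|\le\frac74\delta$ and (b) is stronger. Otherwise $|z-\zeta|\ge\delta/4$ for $\zeta\in E$, so $1-|z|\le\frac32\delta+|z-\zeta|\le7|z-\zeta|$, and the second form in \eqref{eq:green} gives
\[
G(z,\zeta)\le\frac12\cdot\frac{2(1-|z|)\cdot3\delta}{|z-\zeta|^2}\le\frac{147\,\delta}{1-|z|}.
\]

\emph{Step 3: a subharmonic function.} Let $K=\lambda/(5\delta)$. By (b) and (c),
\[
\log|F|\le-\frac\lambda\delta\le-KG_\nu\quad\text{on }E,\qquad KG_\nu\le\frac{30\lambda}{1-|z|}=\frac\theta{2(1-|z|)}\quad\text{on }\mathbb D .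
\]
The second inequality is the reason for the choice of $\lambda$. Let $U=\{z\in\mathbb D:|F|>e^{-KG_\nu}\}$. This set is open by (a), and it is disjoint from $E$. On $U$, \eqref{eq:near1} gives $|\bar\partial F/F|\le C_1\varepsilon\,e^{-\theta/(1-|z|)}e^{\theta/(2(1-|z|))}\le C_1\varepsilon$. Let $H$ be the Cauchy transform of the function equal to $\bar\partial F/F$ on $U$ and to $0$ elsewhere. Then $H$ is continuous, $|H|\le2C_1\varepsilon$, and $\bar\partial(Fe^{-H})=e^{-H}(\bar\partial F-F\bar\partial H)=0$ on $U$. So $Fe^{-H}$ is holomorphic and zero-free on $U$. Put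
\[
V=\max\big(\log|F|-\operatorname{Re}H+KG_\nu,\ 3C_1\varepsilon\big)\quad\text{on }\mathbb D .
\]
This function is continuous. On $U$ the first entry is the sum of the harmonic functions $\log|Fe^{-H}|$ and $KG_\nu$, so $V$ is subharmonic on $U$. At a point of $\mathbb D\setminus U$ the first entry is at most $|H|\le2C_1\varepsilon<3C_1\varepsilon$; by continuity the strict inequality persists nearby, where $V$ is constant. Hence $V$ is subharmonic on $\mathbb D$.

\emph{Step 4: $V$ is large near the origin.} Let $\tau=\frac1{30}$, $\xi=z_0/|z_0|$ and $z_1=\tau\xi$. By \eqref{eq:near1}, $|F(z_1)-1|\le2C_1\varepsilon\le\frac12$, so $\log|F(z_1)|\ge-4C_1\varepsilon$. For $\zeta\in E$ the third form in \eqref{eq:green} gives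
\[
G(z_1,\zeta)\ge\frac12\cdot\frac{(1-\tau^2)(1-|\zeta|)}{(1+\tau)^2}\ge\frac12\cdot\frac{1-\tau}{1+\tau}\cdot\frac\delta2\ge\frac\delta6 .
\]
Thus $KG_\nu(z_1)\ge\lambda/30$, and $V(z_1)\ge\lambda/30-6C_1\varepsilon$.

\emph{Step 5: $V$ has small means on nearly tangent circles.} Let $\frac12\le\rho<1$, $R=(1-\tau)\rho$ and $z=z_1+Re^{i\phi}\xi$ with $|\phi|\le\pi$. The disc $|z-z_1|\le R$ lies in $\mathbb D$, and $V\le\log^+|F|+KG_\nu+3C_1\varepsilon$. We bound the means of the first two terms.

We have $|z|^2=(\tau+R)^2-2\tau R(1-\cos\phi)\le1-2\tau R(1-\cos\phi)$. Using $1-\cos\phi\ge2\phi^2/\pi^2$ and $R\ge\frac{29}{60}$,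
\[
1-|z|\ge\tfrac12(1-|z|^2)\ge\tau R(1-\cos\phi)\ge\frac{\tau\phi^2}{20}=\frac{\phi^2}{600}.
\]
By \eqref{eq:near1}, $\log^+|F|\le\log(1+B^2\phi^{-2})$ with $B^2=600C_1\varepsilon$. Integration by parts gives $\int_0^\infty\log(1+x^{-2})\,dx=\int_0^\infty\frac{2\,dx}{1+x^2}=\pi$, so $\int_{\mathbb R}\log(1+B^2\phi^{-2})\,d\phi=2\pi B$. The mean of $\log^+|F|$ is at most $\sqrt{600C_1\varepsilon}$.

The mean of $\log|1-\bar\zeta z|$ over the circle is $\log|1-\bar\zeta z_1|$, by harmonicity, and the mean of $\log|z-\zeta|$ is $\log\max(R,|\zeta-z_1|)\ge\log R$. For $\zeta\in E$,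
\[
|1-\bar\zeta z_1|\le1-\tau+\tau|1-\bar\zeta\xi|=1-\tau+\tau|\xi-\zeta|\le1-\tau+\tfrac32\tau\delta .
\]
Since $G\ge0$ we may exchange the order of integration, and the mean of $KG_\nu$ is at most
\[
K\log\frac1\rho+K\log\Big(1+\frac{3\tau\delta}{2(1-\tau)}\Big)\le K\log\frac1\rho+2K\tau\delta=K\log\frac1\rho+\frac\lambda{75}.
\]
The number $\tau$ was chosen so that $2K\tau\delta=2\tau\lambda/5$ is smaller than the gain $\lambda/30$ of Step 4. Letting $\rho\to1$ in the mean value inequality, we obtain $V(z_1)\le\sqrt{600C_1\varepsilon}+\lambda/75+3C_1\varepsilon$.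

Steps 4 and 5 give $\lambda/50\le\sqrt{600C_1\varepsilon}+9C_1\varepsilon$. Any $\varepsilon_1\le1/(4C_1)$ that violates this inequality has the required property, and it depends only on $\gamma$.
\end{proof}

\subsection{The absorption argument}

\begin{proof}[Proof of Proposition~\ref{prop:eval}]
Let $\varepsilon_0=\varepsilon_1$, so that $C_1\varepsilon_0\le\frac14$ and $\varepsilon_0\le\frac12$. Let $\|f-1\|\le\varepsilon_0$, $g=qf$, $\Delta=qF_f-F_g$ and $D=\sup_{\mathbb D}|\Delta|$, which is finite by Lemma~\ref{lem:defect}. We bound $\bar\partial\Delta=q\,\bar\partial F_f-\bar\partial F_g$ at a point $z_0\in\mathbb D$.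

If $|z_0|\le\frac34$, then $\bar\partial\Delta(z_0)=0$, since $\widetilde f_-$ and $\widetilde g_-$ are smooth and vanish on this disc. Otherwise let $\delta=1-|z_0|$ and take $t$ from Lemma~\ref{lem:circle}. On the circle $|z-z_0|=t$ we have $1-|z|\ge\delta/2$, so by Lemma~\ref{lem:ext}
\[
|q|=\frac{|\Delta+F_g|}{|F_f|}\le e^{\lambda/\delta}\Big(D+\frac{2C_1\|g\|}\delta\Big),
\]
and the maximum principle gives the same bound for $|q(z_0)|$. The loss $e^{\lambda/\delta}$ is paid for by the decay in \eqref{eq:near1}, because $\lambda<\theta$: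
\[
|\bar\partial\Delta(z_0)|\le C_1\varepsilon_0\,e^{-(\theta-\lambda)/\delta}\Big(D+\frac{2C_1\|g\|}\delta\Big)+C_1\|g\|\le\frac D4+C_2\|g\|,
\]
where $C_2=C_1+C_1\sup_{\delta>0}\delta^{-1}e^{-(\theta-\lambda)/\delta}$ depends only on $\gamma$. By Lemma~\ref{lem:defect}, $D\le\frac D2+2C_2\|g\|$, so $D\le4C_2\|g\|$. Finally $F_f(0)=f_0$ and $|f_0|\ge1-\varepsilon_0\ge\frac12$, so
\[
\tfrac12|q(0)|\le|q(0)F_f(0)|\le|F_g(0)|+|\Delta(0)|\le(C_1+4C_2)\|g\|.\qedhere
\]
\end{proof}

\section{Cyclicity below the square root}\label{sec:B}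

Let $1<p\le\infty$, let $\omega$ be normalized with $\log\omega_{-n}=o(\sqrt n)$, and let $X=X_p(\omega)$. The operator $S^{-1}$ need not be bounded on $X$, so the membership of $z^{-N}f$ in $X$ is a condition on $f$. We adapt Example~\ref{ex:L2}. Its last step used duality in $L^2(\mathbb T)$, and we replace that step by a category argument, which asks only for vectors $f$ close to $1$ whose negative shifts lie in $[f]$.

\subsection{A criterion}

\begin{lemma}\label{lem:criterion}
Suppose that for all $N\ge1$ and $\delta>0$ there is a sequence $f$ with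
\[
z^{-N}f\in X,\qquad\|z^{-N}(f-1)\|<\delta,\qquad z^{-N}f\in[f].
\]
Then $S$ is cyclic on $X$.
\end{lemma}

\begin{proof}
For a nonempty open set $O\subset X$, the set of $x$ such that $rx\in O$ for some polynomial $r$ is open. If it is dense for every $O$, then by Baire's theorem, applied to a countable base of the separable space $X$, some $x$ has $\{rx:r\text{ a polynomial}\}$ dense. So it is enough to find, for nonempty open sets $O_1$ and $O_2$, a vector $x\in O_1$ and a polynomial $r$ with $rx\in O_2$.

Choose $x_0=z^{-j}Q\in O_1$ with $j\ge0$ and $Q\ne0$ a polynomial. By Lemma~\ref{lem:dense}, $Q(S)$ has dense range, so the products of $Q$ with Laurent polynomials are dense in $X$. Choose $y_0=z^{-N}PQ\in O_2$ with $P$ a polynomial; multiplying $P$ by a power of $z$, we may assume $N\ge\max(j,1)$. Take $f$ for this $N$ and a small $\delta$, and a polynomial $r_0$ with $\|r_0f-z^{-N}f\|<\delta$. Then $\|r_0f-z^{-N}\|<2\delta$. Let $x=z^{-j}Qf$ and $r=z^jPr_0$. Then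
\[
x-x_0=z^{N-j}Q\cdot z^{-N}(f-1),\qquad rx-y_0=PQ\,(r_0f-z^{-N}),
\]
so $\|x-x_0\|\le\|Q\|_{\ell_1}\delta$ and $\|rx-y_0\|\le2\|PQ\|_{\ell_1}\delta$. For small $\delta$, $x\in O_1$ and $rx\in O_2$.
\end{proof}

\subsection{The vectors and their negative coefficients}

From now on a function $\Phi\in L^1(\mathbb T)$ is identified with the sequence $\hat\Phi$ of its Fourier coefficients, and $L^2(\mathbb T)$ carries the measure $d\vartheta/2\pi$. The coefficient $\hat\Phi(k)$ has weight $\omega_{k-N}$ in $z^{-N}\Phi$, and $\omega_{k-N}\le\omega_{-N}$ for $k\ge0$. Since the $\ell_p$ norm is at most the $\ell_1$ norm,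
\begin{equation}\label{eq:split}
\|z^{-N}\Phi\|\le\Sigma_N(\Phi)+\omega_{-N}\|\hat\Phi\|_{\ell_p(\mathbb Z)},\qquad\Sigma_N(\Phi)=\sum_{n\ge1}\omega_{-n-N}|\hat\Phi(-n)|,
\end{equation}
and $z^{-N}\Phi\in X$ when the right side is finite. For $\Phi\in C^1(\mathbb T)$, the Cauchy--Schwarz inequality, Parseval's identity and $\sum_{k\ne0}k^{-2}=\pi^2/3<4$ give
\begin{equation}\label{eq:wiener}
\|\hat\Phi\|_{\ell_p}\le\|\hat\Phi\|_{\ell_1}\le2\big(\|\Phi\|_{L^2}+\|d\Phi/d\vartheta\|_{L^2}\big).
\end{equation}

The new difficulty is $\Sigma_N$. To estimate negative Fourier coefficients we want to move the contour into $\mathbb D$, where $z^n$ is small. The Gaussian $e^{-\varepsilon c^2}$ allows this, being the boundary value of $e^{\varepsilon u^2}$. For $\kappa,\eta,\varepsilon>0$ let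
\[
f=v_\kappa\,e^{-\eta u+\varepsilon u^2},\qquad v_\kappa=\Big(\frac{1-z}{1+\kappa-z}\Big)^2 .
\]
On $\mathbb T\setminus\{1\}$ we have $f=v_\kappa e^{-i\eta c-\varepsilon c^2}$. By \eqref{eq:c}, each $\vartheta$-derivative of $e^{-i\eta c-\varepsilon c^2}$ is this function times a polynomial in $c$, so $f\in C^\infty(\mathbb T)$ with $f(1)=0$. Also $|v_\kappa|\le1$ on $\overline{\mathbb D}$, since $\operatorname{Re}(1-z)\ge0$. The factor $e^{\varepsilon u^2}$ absorbs the growth of $m_{A,\rho}$. The other two factors serve only to bring $f$ close to $1$: $e^{-\eta u}$ makes $\Sigma_N(f)$ small, and $v_\kappa$ cancels the singularity of $dc/d\vartheta$.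

For $s>0$ there is $c_s$ with $\omega_{-k}\le c_se^{s\sqrt k}$, and $\sqrt{n+N}\le\sqrt{n-1}+\sqrt{N+1}$. So for $N\ge0$ and $s>0$ there is a constant $C(s,N)$ with
\begin{equation}\label{eq:Cs}
\omega_{-n-N}\le C(s,N)\,e^{s\sqrt{n-1}}\qquad(n\ge1).
\end{equation}

\begin{lemma}\label{lem:contour}
Let $m$ be holomorphic in $\mathbb D$ and continuous on $\overline{\mathbb D}\setminus\{1\}$, with $|m|\le e^{B(1+|u|)}$ for some $B$. Then for all $N\ge0$ and $s,\sigma>0$
\[
\Sigma_N(mf)\le\frac{2C(s,N)}{\pi\sigma}\int_{\mathbb R}|m|\exp\Big(-\eta\sigma+\varepsilon\sigma^2-\varepsilon y^2+\frac{s^2\big((1+\sigma)^2+y^2\big)}{4\sigma}\Big)dy,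
\]
where $m$ is evaluated at the point $z$ with $u(z)=\sigma+iy$.
\end{lemma}

\begin{proof}
Let $\Phi=mf$ and $n\ge1$. Then $\hat\Phi(-n)=\frac1{2\pi i}\int_{\mathbb T}\Phi z^{n-1}\,dz$. By \eqref{eq:u}, $dz=2\,du/(u+1)^2$, and $\mathbb T\setminus\{1\}$ becomes the imaginary axis. As a function of $u=x+iy$, the integrand $\Phi z^{n-1}\cdot2(u+1)^{-2}$ is holomorphic for $x>0$ and continuous for $x\ge0$. Since $|e^{-\eta u+\varepsilon u^2}|=e^{-\eta x+\varepsilon x^2-\varepsilon y^2}$, it is at most $C\exp(B|y|-\varepsilon y^2)$ in the strip $0\le x\le\sigma$. Cauchy's theorem on tall rectangles moves the contour to the line $x=\sigma$, and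
\[
|\hat\Phi(-n)|\le\frac1\pi\int_{\mathbb R}|m|\,e^{-\eta\sigma+\varepsilon\sigma^2-\varepsilon y^2}\,\frac{|z|^{n-1}}{|u+1|^2}\,dy .
\]
On this line $|z|^2=1-4\beta_y$ with $\beta_y=\sigma/|u+1|^2=\sigma/((1+\sigma)^2+y^2)\le\frac14$, so $|z|^{n-1}\le e^{-2(n-1)\beta_y}$. Half of this decay absorbs the weight: by \eqref{eq:Cs} and $s\sqrt x\le\frac{s^2}{4\beta_y}+\beta_yx$,
\[
\sum_{n\ge1}\omega_{-n-N}|z|^{n-1}\le C(s,N)\,e^{s^2/(4\beta_y)}\sum_{n\ge1}e^{-(n-1)\beta_y}\le\frac{2C(s,N)}{\beta_y}\,e^{s^2/(4\beta_y)},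
\]
because $1-e^{-\beta}\ge\beta/2$ for $0\le\beta\le1$. It remains to note that $\beta_y|u+1|^2=\sigma$.
\end{proof}

We shall use two choices of the line. For $\sigma=\frac12$ and $s^2=\varepsilon$ the coefficient of $y^2$ in the exponent is $-\varepsilon+\varepsilon/2$, and the lemma reads
\begin{equation}\label{eq:half}
\Sigma_N(mf)\le C\int_{\mathbb R}|m|\,e^{-\varepsilon y^2/2}\,dy\qquad\big(u=\tfrac12+iy\big),
\end{equation}
with $C$ independent of $m$. The second choice appears in Lemma~\ref{lem:approx}.

\subsection{Negative shifts of $f$ lie in $[f]$}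

\begin{lemma}\label{lem:shift}
For all $\kappa,\eta,\varepsilon>0$ and $j\ge0$ we have $z^{-j}f\in X$ and $z^{-j}f\in[f]$.
\end{lemma}

\begin{proof}
By \eqref{eq:split}, \eqref{eq:wiener} and \eqref{eq:half} with $m=1$, $z^{-j}f\in X$. We show that $d(z^{-j}f)=0$, in two steps.

\emph{First, $\|z^{-j}m_Af\|\to0$ as $A\to\infty$.} On the line $\operatorname{Re}u=\frac12$ we have $|m_A|=e^{-A/2}$, so $\Sigma_j(m_Af)\le C'e^{-A/2}$ by \eqref{eq:half}. On $\mathbb T$, $m_Af=e^{-A}v_\kappa e^{i(A-\eta)c-\varepsilon c^2}$ is smooth, and its $\vartheta$-derivative is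
\[
e^{-A}\Big(\frac{dv_\kappa}{d\vartheta}-v_\kappa\big(i(A-\eta)-2\varepsilon c\big)\frac{1+c^2}2\Big)e^{i(A-\eta)c-\varepsilon c^2}.
\]
As $(1+|c|)(1+c^2)e^{-\varepsilon c^2}$ is bounded, $m_Af$ and its derivative are at most $C''(1+A)e^{-A}$, with $C''$ independent of $A$. Now use \eqref{eq:wiener} and \eqref{eq:split}.

\emph{Second, for fixed $A$, $\|z^{-j}(m_{A,\rho}-m_A)f\|\to0$ as $\rho\to1$.} The function $m=m_{A,\rho}-m_A$ tends to $0$ pointwise on $\overline{\mathbb D}\setminus\{1\}$, and $|m|\le2e^{2A(1+|u|)}$. By dominated convergence in \eqref{eq:half}, $\Sigma_j(mf)\to0$. On $\mathbb T\setminus\{1\}$ the derivative $\frac d{d\vartheta}m_{A,\rho}=iA\rho z\,u'(\rho z)\,m_{A,\rho}$ tends pointwise to $\frac d{d\vartheta}m_A$, and it is at most $2A(1+c^2)e^{2A(1+|c|)}$ by \eqref{eq:dilate}. Hence $mf$ and its derivative tend to $0$ pointwise and are dominated by $P(|c|)e^{2A(1+|c|)-\varepsilon c^2}$, with $P$ a polynomial independent of $\rho$. This function is bounded, so both tend to $0$ in $L^2(\mathbb T)$, and \eqref{eq:wiener}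 and \eqref{eq:split} apply again.

Write $m_{A,\rho}=1+\sum_{k\ge1}\mu_kz^k$, where $\sum|\mu_k|<\infty$. Since $\|S\|\le1$, the series $z^{-j}f+\sum_{k\ge1}\mu_kz^{k-j}f$ converges in $X$. It also converges uniformly on $\mathbb T$, so its sum is $z^{-j}m_{A,\rho}f$. By the two steps this sum has arbitrarily small norm, and therefore $z^{-j}f\in[z^{-j+1}f]$. If $z^{-j+1}f\in[f]$, then $[z^{-j+1}f]\subset[f]$, and induction on $j$ completes the proof.
\end{proof}

\begin{remark}\label{rem:inY}
The proof used \eqref{eq:Cs} only for $s=\sqrt\varepsilon$. In the space $Y$, \eqref{eq:Cs} holds for $s=\gamma$, so the vectors $f$ with $\varepsilon=\gamma^2$ are nonzero elements of $Y$ with $d(f)=0$. By Proposition~\ref{prop:eval} they stay away from $1$. The hypothesis $\log\omega_{-n}=o(\sqrt n)$ is what allows $\varepsilon$ and $\eta$ to be small, as the next lemma requires.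
\end{remark}

\subsection{Approximating $1$}

\begin{lemma}\label{lem:approx}
For all $N\ge1$ and $\delta>0$ there are $\kappa,\eta,\varepsilon>0$ with $\|z^{-N}(f-1)\|<\delta$.
\end{lemma}

\begin{proof}
Write $f-1=(v_\kappa-1)+\Psi$ with $\Psi=v_\kappa(e^{-i\eta c-\varepsilon c^2}-1)$. The constant $1$ has no negative coefficients, so \eqref{eq:split} gives
\[
\|z^{-N}(f-1)\|\le\omega_{-N}\|(v_\kappa-1)^\wedge\|_{\ell_p}+\omega_{-N}\|\hat\Psi\|_{\ell_1}+\Sigma_N(f).
\]
We make each term smaller than $\delta/3$, choosing $\kappa$, then $\eta$, then $\varepsilon$.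

\emph{The choice of $\kappa$.} We have $v_\kappa=(1-h)^2$ with $h=\kappa/(1+\kappa-z)=\sum_{n\ge0}\kappa(1+\kappa)^{-n-1}z^n$. The coefficients of $h$ are positive, have sum $h(1)=1$ and are at most $\kappa$, so $\|\hat h\|_{\ell_p}\le\kappa^{1-1/p}$. The coefficients of $h^2$ are the convolution $\hat h*\hat h$, whose $\ell_p$ norm is at most $\|\hat h\|_{\ell_1}\|\hat h\|_{\ell_p}$. Hence $v_\kappa-1=-2h+h^2$ has $\ell_p$ norm at most $3\kappa^{1-1/p}$. Fix $\kappa$ with $3\omega_{-N}\kappa^{1-1/p}<\delta/3$. This step needs $p>1$, and it cannot be avoided: since $f(1)=0$, the $\ell_1$ norm of $(f-1)^\wedge$ is at least $1$.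

\emph{The choice of $\eta$.} The function $\Psi=f-v_\kappa$ is smooth on $\mathbb T$. As $(\eta,\varepsilon)\to(0,0)$, $\Psi\to0$ in $L^2(\mathbb T)$ by dominated convergence. Its derivative is
\[
\frac{d\Psi}{d\vartheta}=\frac{dv_\kappa}{d\vartheta}\big(e^{-i\eta c-\varepsilon c^2}-1\big)-v_\kappa\frac{dc}{d\vartheta}\,(i\eta+2\varepsilon c)\,e^{-i\eta c-\varepsilon c^2}.
\]
The first term tends to $0$ in $L^2(\mathbb T)$ because $dv_\kappa/d\vartheta$ is bounded. In the second, \eqref{eq:c} gives $|v_\kappa\,dc/d\vartheta|=2/|1+\kappa-z|^2\le2\kappa^{-2}$, and $\varepsilon|c|e^{-\varepsilon c^2}\le\sqrt\varepsilon$ since $xe^{-x^2}\le1$. So the second term is at most $2\kappa^{-2}(\eta+2\sqrt\varepsilon)$. By \eqref{eq:wiener} there are $\eta_0,\varepsilon'>0$ such that $\omega_{-N}\|\hat\Psi\|_{\ell_1}<\delta/3$ whenever $\eta\le\eta_0$ and $\varepsilon\le\varepsilon'$. Fix $\eta=\eta_0$.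

\emph{The choice of $\varepsilon$.} Apply Lemma~\ref{lem:contour} with $m=1$. The quantity $-\eta\sigma+\varepsilon\sigma^2$ is smallest at $\sigma=\eta/(2\varepsilon)$, where it equals $-\eta^2/(4\varepsilon)$. We take this $\sigma$ and $s^2=\eta/4$, so that $C(s,N)$ does not depend on $\varepsilon$. For $\varepsilon\le\eta/2$ we have $\sigma\ge1$ and $(1+\sigma)^2\le4\sigma^2$, so the exponent is at most
\[
-\frac{\eta^2}{4\varepsilon}-\varepsilon y^2+s^2\sigma+\frac{s^2y^2}{4\sigma}=-\frac{\eta^2}{8\varepsilon}-\frac78\,\varepsilon y^2 .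
\]
Therefore
\[
\Sigma_N(f)\le\frac{4C(s,N)\,\varepsilon}{\pi\eta}\sqrt{\frac{8\pi}{7\varepsilon}}\;e^{-\eta^2/(8\varepsilon)},
\]
which tends to $0$ with $\varepsilon$. Take $\varepsilon\le\varepsilon'$ so small that this is less than $\delta/3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Bprime}]
Given $N\ge1$ and $\delta>0$, take $f$ from Lemma~\ref{lem:approx}. By Lemma~\ref{lem:shift} it satisfies the other two conditions of Lemma~\ref{lem:criterion}, and $S$ is cyclic on $X$.
\end{proof}

\begin{thebibliography}{1}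

\bibitem{Shkarin}
Stanislav Shkarin, \emph{A weighted bilateral shift with cyclic square is supercyclic}, arXiv:1209.1458 (2012).

\end{thebibliography}
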